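\title{The vector-valued Maclaurin inequality}

\begin{abstract}
Given vectors $v_1,\dots,v_m\in\mathbb{R}^d$ with $d\le m$, form the $p$-th power mean of the $k$-dimensional volumes spanned by $k$ of the vectors, and take its $k$-th root. We prove that this quantity is nonincreasing in $k\in\{1,\dots,d\}$ for every $p\in[0,\infty]$, and that for $0<p<\infty$ two consecutive terms agree at a positive value only when $m=d$ and the vectors form a positive multiple of an orthonormal basis. The proof combines a volume inequality of Hadamard--Fischer (Sz\'asz) type with a sharp weighted inequality of Kruskal--Katona type, which we prove by entropy. We also treat principal minors of positive semidefinite matrices, show that the range of $p$ is sharp both for the inequality and for its equality case, and find the sharp constants for $m>d$ in two cases.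
\end{abstract}

\section{Volumes in place of products}\label{sec:intro}

Let $\sigma_k(x_1,\dots,x_n)$ be the $k$-th elementary symmetric polynomial, the sum of all products of $k$ distinct variables. The classical Maclaurin inequality states that for $x_1,\dots,x_n\ge0$,
\begin{equation}\label{eq:classical}
\left(\frac{\sigma_k(x_1,\dots,x_n)}{\binom nk}\right)^{1/k}\le\left(\frac{\sigma_{k-1}(x_1,\dots,x_n)}{\binom n{k-1}}\right)^{1/(k-1)},\qquad 2\le k\le n .
\end{equation}
The chain descends from the arithmetic mean ($k=1$) to the geometric mean ($k=n$). A product $x_{i_1}\cdots x_{i_k}$ is the volume of the box with edges $x_{i_1}e_{i_1},\dots,x_{i_k}e_{i_k}$, where $e_1,e_2,\dots$ is the standard basis. One may ask whether the right angles are needed, or whether the chain survives when the boxes are replaced by the parallelotopes spanned by arbitrary vectors.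

Let $v_1,\dots,v_m\in\mathbb{R}^d$ with $1\le d\le m$, and write $[m]=\{1,\dots,m\}$. For $S=\{i_1<\dots<i_k\}\subset[m]$ let
\[
|v_S|=|v_{i_1}\wedge\dots\wedge v_{i_k}|=\sqrt{\det\big(\langle v_i,v_j\rangle\big)_{i,j\in S}}
\]
be the $k$-dimensional volume of the parallelotope spanned by the $v_i$, $i\in S$. For $1\le k\le d$ and $0<p<\infty$ put
\[
M_{k,p}=\Big(\operatorname{avg}_{|S|=k}|v_S|^p\Big)^{\frac1{kp}},
\]
where $\operatorname{avg}_{|S|=k}=\binom mk^{-1}\sum_{|S|=k}$ is the average over all $k$-subsets of $[m]$. At the endpoints we use the limits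
\[
M_{k,0}=\Big(\prod_{|S|=k}|v_S|\Big)^{1/\left(k\binom mk\right)},\qquad M_{k,\infty}=\Big(\max_{|S|=k}|v_S|\Big)^{1/k}.
\]
Each $M_{k,p}$ is a length: it is the edge of the $k$-dimensional cube whose volume is the $p$-th power mean of the volumes $|v_S|$. If $m=d$ and $v_i=x_ie_i$ with $x_i\ge0$, then $M_{k,p}^p=\big(\sigma_k(x_1^p,\dots,x_d^p)/\binom dk\big)^{1/k}$, so $M_{k,p}\le M_{k-1,p}$ is \eqref{eq:classical} for the numbers $x_i^p$. Tilting the vectors shrinks the volumes of both dimensions, and since a set of $k$ vectors has more angles than a set of $k-1$, one guesses that $M_{k,p}$ loses more than $M_{k-1,p}$. Equality should then require both right angles and equal lengths, and right angles between all pairs of nonzero vectors are impossible when $m>d$.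

This is the conjecture posed by Brazitikos and McIntyre \cite{BM}: \emph{$M_{k,p}\le M_{k-1,p}$ for all $p\in[0,\infty]$ and $2\le k\le d$; moreover, if the $v_i$ are nonzero and span $\mathbb{R}^d$ and $0<p<\infty$, then equality for a pair $(p,k)$ holds exactly when $m=d$ and the $v_i$ form a positive multiple of an orthonormal basis.} The inequality, without the characterization of equality, is known for $p=2$ and $m=d$; for $p=0$ and $p=\infty$ and all $m\ge d$; and for $p=1$, $m=d$ and $k=2,3,d$. We prove the conjecture in full, without using these cases.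

\begin{theorem}\label{thm:main}
Let $v_1,\dots,v_m\in\mathbb{R}^d$ and $2\le k\le d\le m$.
\begin{enumerate}
\item[(1)] $M_{k,p}\le M_{k-1,p}$ for all $p\in[0,\infty]$.
\item[(2)] Let $p\in(0,\infty)$. Then $M_{k,p}=M_{k-1,p}$ if and only if either
\begin{enumerate}
\item[(a)] $\dim\operatorname{span}(v_1,\dots,v_m)\le k-2$, in which case both sides are $0$, or
\item[(b)] $m=d$ and the $v_i$ are mutually orthogonal, nonzero and of equal length.
\end{enumerate}
In particular, if the $v_i$ span $\mathbb{R}^d$, equality holds if and only if {\rm(b)} holds.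
\end{enumerate}
\end{theorem}

So the hypothesis that the $v_i$ are nonzero is not needed, and the spanning hypothesis serves only to exclude (a).

The case $k=2$ shows the shape of the proof. First, $|v_i\wedge v_j|\le|v_i||v_j|$ for each pair. Second, with $g_i=|v_i|^p$ and $G=\sum_ig_i$, the Cauchy--Schwarz inequality $\sum_ig_i^2\ge G^2/m$ gives
\begin{equation}\label{eq:k2}
2\sum_{i<j}g_ig_j=G^2-\sum_ig_i^2\le\Big(1-\frac1m\Big)G^2 ,
\end{equation}
which says that $\operatorname{avg}_{i<j}g_ig_j\le(G/m)^2$. Together these give $M_{2,p}\le M_{1,p}$. The first step is geometric and is applied term by term; the second is a statement about numbers attached to subsets.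

For $k\ge3$, Hadamard's bound $|v_S|\le\prod_{i\in S}|v_i|$ and \eqref{eq:classical} yield only $M_{k,p}\le M_{1,p}$. To reach $M_{k-1,p}$ we must bound $|v_S|$ by $(k-1)$-dimensional volumes alone. Each vector of $S$ lies in $k-1$ of the $k$ subsets $T\subset S$ of size $k-1$, so the bound with the right homogeneity in every vector is
\[
|v_S|\le\prod_{T\subset S,\,|T|=k-1}|v_T|^{1/(k-1)} ;
\]
this is Lemma~\ref{lem:facets}. The numbers $g(T)=|v_T|^p$ are then all that is left of the geometry, and the replacement for \eqref{eq:k2} is the following. From now on $S$ and $T$ denote subsets of $[m]$ of sizes $k$ and $k-1$, and $0^a=0$ for $a>0$.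

\begin{theorem}\label{thm:weighted}
Let $2\le k\le m$ and let $g\ge0$ be a function on the $(k-1)$-subsets of $[m]$. Then
\begin{equation}\label{eq:weighted}
\frac1{\binom mk}\sum_{|S|=k}\ \prod_{T\subset S}g(T)^{\frac1{k-1}}\ \le\ \Bigg(\frac1{\binom m{k-1}}\sum_{|T|=k-1}g(T)\Bigg)^{\frac k{k-1}},
\end{equation}
with equality if and only if $g$ is constant.
\end{theorem}

For $k=2$ this is \eqref{eq:k2}. For $k=m$ there is one set $S$, and \eqref{eq:weighted} is the inequality of arithmetic and geometric means for the $m$ values of $g$. Neither argument covers the cases in between. For $k\ge3$ there is no square to expand. For $k<m$, the arithmetic-geometric mean inequality inside each $S$ bounds the left side by $\operatorname{avg}_Sa(S)^{k/(k-1)}$, where $a(S)$ is the mean of $g$ over the $T\subset S$; but $\operatorname{avg}_Sa(S)=\operatorname{avg}_Tg(T)$, since every $T$ lies in $m-k+1$ sets $S$, so by convexity this bound is \emph{at least} the right side of \eqref{eq:weighted}.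

When $g$ is the indicator of a family of $(k-1)$-sets of density $\rho$, Theorem~\ref{thm:weighted} says that the $k$-sets all of whose $(k-1)$-subsets belong to the family have density at most $\rho^{k/(k-1)}$. For $k=3$: a graph on $m$ vertices with $\rho\binom m2$ edges has at most $\rho^{3/2}\binom m3$ triangles. This is the sense in which the inequality is of Kruskal--Katona type.

Section~\ref{sec:facets} proves the volume lemma, which already settles $p=0$ and $p=\infty$. Sections~\ref{sec:entropy} and~\ref{sec:weighted} prove Theorem~\ref{thm:weighted}, and Section~\ref{sec:finite} deduces Theorem~\ref{thm:main} and its matrix form. Sections~\ref{sec:negative} and~\ref{sec:constants} treat $p<0$ and the constants for $m>d$.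

\section{A parallelotope and its facets}\label{sec:facets}

Let $u_1,\dots,u_k$ lie in a real or complex inner product space of finite dimension; in the complex case $|u_S|$ still denotes the square root of the Gram determinant. Let $W_j=\operatorname{span}(u_l:l<j)$, with $W_1=\{0\}$. Volume is base times height, iterated:
\begin{equation}\label{eq:heights}
|u_{[k]}|=\prod_{j=1}^kr_j,\qquad r_j=\operatorname{dist}(u_j,W_j).
\end{equation}
Indeed, subtracting from each $u_j$ its orthogonal projection onto $W_j$ changes the system by a triangular matrix with unit diagonal, so the Gram determinant is unchanged, and the new vectors are pairwise orthogonal of lengths $r_j$. In particular $|u_{[k]}|>0$ exactly when the $u_j$ are linearly independent.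

Deleting a vector can only increase the heights of the vectors that follow it, because they are then measured against a smaller subspace. For $k=3$,
\[
|u_1\wedge u_2|=r_1r_2,\qquad |u_1\wedge u_3|\ge r_1r_3,\qquad |u_2\wedge u_3|\ge r_2r_3 ,
\]
and the product of the right sides is $(r_1r_2r_3)^2=|u_1\wedge u_2\wedge u_3|^2$. The general case is the same.

\begin{lemma}\label{lem:facets}
Let $k\ge2$. Then $|u_{[k]}|^{k-1}\le\prod_{i=1}^k|u_{[k]\setminus\{i\}}|$. If $|u_{[k]}|>0$, equality holds if and only if the $u_i$ are pairwise orthogonal.
\end{lemma}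

\begin{proof}
If $|u_{[k]}|=0$ there is nothing to prove, so let the $u_i$ be linearly independent; then all $r_j>0$. For $j\ne i$ put $W_j^i=\operatorname{span}(u_l:l<j,\ l\ne i)\subset W_j$. By \eqref{eq:heights} applied to the vectors $u_j$, $j\ne i$,
\begin{equation}\label{eq:facet}
|u_{[k]\setminus\{i\}}|=\prod_{j\ne i}\operatorname{dist}(u_j,W_j^i)\ge\prod_{j\ne i}r_j .
\end{equation}
Multiply over $i$. Each $r_j$ occurs $k-1$ times, and $\prod_jr_j^{k-1}=|u_{[k]}|^{k-1}$.

Suppose equality holds. All factors in \eqref{eq:facet} are positive, so $\operatorname{dist}(u_j,W_j^i)=\operatorname{dist}(u_j,W_j)$ whenever $i<j$. The point of $W_j$ nearest to $u_j$ is unique, namely the orthogonal projection $\pi_j$ of $u_j$ onto $W_j$; since $W_j^i$ contains a point at the same distance, $\pi_j\in W_j^i$ for every $i<j$. Thus in the expansion of $\pi_j$ in the basis $u_1,\dots,u_{j-1}$ of $W_j$ every coefficient vanishes. Hence $\pi_j=0$ and $u_j\perp W_j$ for all $j\ge2$, which is pairwise orthogonality. Conversely, for pairwise orthogonal vectors both sides equal $\prod_j|u_j|^{k-1}$.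
\end{proof}

The condition $|u_{[k]}|>0$ cannot be dropped from the equality statement: for $k=3$ and $u_1=u_2\ne0$ both sides vanish.

A maximum and a product both interact well with a product inequality, so the lemma alone decides the endpoints, together with their equality cases.

\begin{proposition}\label{prop:endpoints}
Let $v_1,\dots,v_m\in\mathbb{R}^d$ and $2\le k\le d\le m$.
\begin{enumerate}
\item[(i)] $M_{k,\infty}\le M_{k-1,\infty}$. Equality at a positive value holds if and only if some $k$ of the vectors are pairwise orthogonal of a common length $c>0$ and $|v_T|\le c^{k-1}$ for all $T$.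
\item[(ii)] $M_{k,0}\le M_{k-1,0}$. Equality holds if and only if either $|v_T|=0$ for some $T$, in which case both sides are $0$, or $m=d$ and the $v_i$ are nonzero and pairwise orthogonal, of arbitrary lengths.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Let $S$ maximize $|v_S|$. By Lemma~\ref{lem:facets},
\[
M_{k,\infty}^{k(k-1)}=|v_S|^{k-1}\le\prod_{T\subset S}|v_T|\le M_{k-1,\infty}^{(k-1)k}.
\]
Suppose $M_{k,\infty}=M_{k-1,\infty}=c>0$. Then both inequalities are equalities, so the $v_i$, $i\in S$, are pairwise orthogonal and $|v_T|=c^{k-1}$ for all $T\subset S$. By orthogonality $|v_i|=|v_S|/|v_{S\setminus\{i\}}|=c^k/c^{k-1}=c$ for $i\in S$, and $|v_T|\le c^{k-1}$ for all $T$ by the definition of $M_{k-1,\infty}$. Conversely, under the stated condition $M_{k-1,\infty}\le c\le M_{k,\infty}$, which with the inequality gives equality at the value $c$.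

(ii) Multiply Lemma~\ref{lem:facets} over all $S$. Each $T$ lies in $m-k+1$ sets $S$, so $\prod_S|v_S|^{k-1}\le\prod_T|v_T|^{m-k+1}$. Raise this to the power $1/\big(k(k-1)\binom mk\big)$. The left side becomes $M_{k,0}$, and since $k\binom mk=(m-k+1)\binom m{k-1}$ the right side becomes $M_{k-1,0}$. If some $|v_T|=0$, then $|v_S|=0$ for any $S\supset T$, and both sides vanish. Otherwise $M_{k-1,0}>0$, and equality forces $|v_S|>0$ and equality in Lemma~\ref{lem:facets} for every $S$. Every pair of indices lies in some $S$, so the $m$ vectors are nonzero and pairwise orthogonal; hence $m\le d$, that is, $m=d$. Conversely, for pairwise orthogonal vectors Lemma~\ref{lem:facets} is an equality for every $S$.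
\end{proof}

Thus part (2) of Theorem~\ref{thm:main} fails at both endpoints, and its range $0<p<\infty$ is sharp. For $p=\infty$ and $k=2$ the vectors $e_1,e_2,e_1\in\mathbb{R}^2$ give equality with $m>d$, since a maximum ignores the other terms. For $p=0$ the vectors $e_1,2e_2\in\mathbb{R}^2$ give $M_{2,0}=M_{1,0}=\sqrt2$.

\section{Entropy of two distinct samples}\label{sec:entropy}

\subsection*{Entropy and Gibbs' inequality}
All random variables have finite range, and logarithms are natural. The entropy of $X$ is $H(X)=-\sum_xP(X=x)\log P(X=x)$, the sum over values of positive probability. The conditional entropy is $H(X\mid Z)=\sum_zP(Z=z)H(X\mid Z=z)$, where $H(X\mid Z=z)$ is the entropy of the conditional law of $X$ given $Z=z$. One should think of $e^{H(X)}$ as the effective number of values of $X$: it equals $N$ when $X$ is uniform on $N$ points. Entropy is useful for bounding a sum such as the left side of \eqref{eq:weighted} because of the following variational description of its logarithm.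

\begin{lemma}[Gibbs' inequality]\label{lem:gibbs}
Let $\omega\ge0$ be a function on a finite set $\Omega$, and let $X$ be a random element of $\Omega$ with $\omega(X)>0$ almost surely. Then
\[
H(X)+\mathbb{E}\log\omega(X)\le\log\sum_{x\in\Omega}\omega(x),
\]
with equality if and only if the law of $X$ is proportional to $\omega$.
\end{lemma}

\begin{proof}
Let $q$ be the law of $X$. By Jensen's inequality,
\[
H(X)+\mathbb{E}\log\omega(X)=\sum_{q(x)>0}q(x)\log\frac{\omega(x)}{q(x)}\le\log\sum_{q(x)>0}\omega(x)\le\log\sum_{x\in\Omega}\omega(x).
\]
Since $\log$ is strictly concave, the first inequality is an equality exactly when $\omega/q$ is constant on the support of $q$; the second is an equality exactly when $\omega$ vanishes off that support.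
\end{proof}

We use four standard facts.
\begin{enumerate}
\item[(E1)] Chain rule: $H(X,Y\mid Z)=H(X\mid Z)+H(Y\mid X,Z)$.
\item[(E2)] If $B$ is a function of $(Y,Z)$, then $H(Y,B\mid Z)=H(Y\mid Z)$.
\item[(E3)] If $X$ takes values in a set of size $N$, then $H(X)\le\log N$, with equality only for the uniform law. If $X$ takes at most $N$ values given each value of $Z$, then $H(X\mid Z)\le\log N$.
\item[(E4)] Conditioning does not increase entropy: $H(Y\mid X,Z)\le H(Y\mid Z)$.
\end{enumerate}
Facts (E1) and (E2) follow from the definitions, and (E3) is Lemma~\ref{lem:gibbs} with $\omega\equiv1$. For (E4), Lemma~\ref{lem:gibbs} for the pair $(X,Y)$ with $\omega(x,y)=P(X=x)P(Y=y)$ gives $H(X,Y)\le H(X)+H(Y)$; apply this to the conditional law given $Z=z$, average over $z$, and use (E1).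

\subsection*{The case $k=2$ by entropy}
We reprove \eqref{eq:k2} in a way that will generalize. Let $W=\sum_{i<j}g_ig_j>0$, and choose an ordered pair $(X_1,X_2)$ of distinct indices with probability $g_{X_1}g_{X_2}/(2W)$. Put $h_1=H(X_1)$ and $h_2=H(X_2\mid X_1)$. The law of the pair is proportional to its weight and is symmetric, so the equality case of Lemma~\ref{lem:gibbs} and (E1) give
\[
\log(2W)=h_1+h_2+2\,\mathbb{E}\log g_{X_1}.
\]
Lemma~\ref{lem:gibbs} for $X_1$ alone gives $\mathbb{E}\log g_{X_1}\le\log G-h_1$. Hence
\[
\frac{2W}{G^2}\le e^{h_2-h_1}.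
\]
The weights have disappeared, and it remains to show $e^{h_2-h_1}\le1-1/m$. The standard tool (E4) gives $h_2\le H(X_2)=h_1$, and so only $2W\le G^2$. The factor $1-1/m$ is the contribution of the diagonal in \eqref{eq:k2}, and (E4) cannot see it, because it makes no use of $X_1\ne X_2$. What distinctness should give is visible when $g$ is constant: $X_1$ is uniform on $m$ points and $X_2$ on the remaining $m-1$, so the effective number of values drops by one. Lemma~\ref{lem:drop} below says that it always drops by at least one, $e^{h_2}\le e^{h_1}-1$. Then $e^{h_2-h_1}\le1-e^{-h_1}\le1-1/m$ by (E3), as required.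

\subsection*{Distinctness costs one value}

\begin{lemma}\label{lem:drop}
Let $Z,X,Y$ be random variables such that $(Z,X)$ and $(Z,Y)$ have the same law and $X\ne Y$ almost surely. Then
\[
1+e^{H(Y\mid X,Z)}\le e^{H(X\mid Z)} .
\]
\end{lemma}

The idea is to apply (E4) not to $Y$ but to a variable $Y'$ for which it loses less. Any random choice between $X$ and $Y$ has the same law as $X$ given $Z$. An observer who knows $X$ is more uncertain about such a mixture than about $Y$, because the value $X$ itself, forbidden to $Y$, is available again. If $X$ is uniform on $N$ points and $Y$ is uniform on the other $N-1$, then keeping $X$ with probability $1/N$ and otherwise taking $Y$ produces a uniform variable independent of $X$. In this example the lemma reads $1+(N-1)\le N$, so it is sharp.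

\begin{proof}
Put $a=H(Y\mid X,Z)$ and fix $t\in(0,1)$. Let $B\in\{0,1\}$ be independent of $(X,Y,Z)$ with $P(B=1)=t$, and set $Y'=X$ if $B=1$ and $Y'=Y$ if $B=0$. By the first hypothesis,
\[
P(Z=z,Y'=y)=tP(Z=z,X=y)+(1-t)P(Z=z,Y=y)=P(Z=z,X=y),
\]
so $H(Y'\mid Z)=H(X\mid Z)$. By the second hypothesis $B=1$ exactly when $Y'=X$, so $B$ is a function of $(X,Y')$. Using (E4), (E2) and (E1) in turn,
\[
H(X\mid Z)=H(Y'\mid Z)\ge H(Y'\mid X,Z)=H(Y',B\mid X,Z)=H(B\mid X,Z)+H(Y'\mid B,X,Z).
\]
By independence $H(B\mid X,Z)=H(B)$. Given $B=1$ the variable $Y'$ is determined by $X$, and given $B=0$ it equals $Y$, whose conditional law given $(X,Z)$ is not affected by $B$; so $H(Y'\mid B,X,Z)=(1-t)a$. Therefore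
\[
H(X\mid Z)\ge H(B)+(1-t)a=H(B)+\mathbb{E}\log\omega(B),\qquad\omega(1)=1,\quad\omega(0)=e^a .
\]
By Lemma~\ref{lem:gibbs} the best choice is $t=1/(1+e^a)$, for which the right side equals $\log(1+e^a)$.
\end{proof}

Both hypotheses are needed. With $Z$ constant, the conclusion reads $1+N\le N$ if $X,Y$ are independent and uniform on $N$ points, and $1+1\le1$ if $X\equiv0$ and $Y\equiv1$.

\section{Proof of the weighted inequality}\label{sec:weighted}

For general $k$ we draw a random ordered $k$-tuple and reveal it one entry at a time. The benchmark is uniform sampling without replacement, in which the $j$-th entry has exactly $m-j+1$ equally likely values. We measure the entropy of each step by its deficit from this benchmark. Gibbs' inequality reduces Theorem~\ref{thm:weighted} to the statement that the last deficit is at least the mean of the earlier ones, and Lemma~\ref{lem:drop} shows that the deficits are nondecreasing.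

\begin{proof}[Proof of Theorem~\ref{thm:weighted}]
Put $w(S)=\prod_{T\subset S}g(T)^{1/(k-1)}$, $W=\sum_Sw(S)$ and $G=\sum_Tg(T)$. If $g\equiv c$, both sides of \eqref{eq:weighted} equal $c^{k/(k-1)}$. If $W=0$, the inequality is trivial, and equality forces $G=0$, so $g\equiv0$ is constant. Assume $W>0$; we prove the inequality and show that equality forces $g$ to be constant.

Let $\Omega_j$ be the set of $j$-tuples of distinct elements of $[m]$, and $N_j=|\Omega_j|=\prod_{l=1}^j(m-l+1)=j!\binom mj$. Choose $(X_1,\dots,X_k)\in\Omega_k$ with
\[
P\big((X_1,\dots,X_k)=(x_1,\dots,x_k)\big)=\frac{w(\{x_1,\dots,x_k\})}{k!\,W}.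
\]
The entries are distinct, and the vector is exchangeable: its law is invariant under permuting the coordinates. Let $S^*=\{X_1,\dots,X_k\}$ and $T^*=\{X_1,\dots,X_{k-1}\}$, and for $1\le j\le k$ put
\[
h_j=H(X_j\mid X_1,\dots,X_{j-1}),\qquad\delta_j=\log(m-j+1)-h_j .
\]
By (E1),
\begin{equation}\label{eq:chain}
H(X_1,\dots,X_j)=\sum_{l\le j}h_l=\log N_j-\sum_{l\le j}\delta_l .
\end{equation}

\emph{Step 1: removing the weights.} Almost surely $w(S^*)>0$, so $g>0$ on all $(k-1)$-subsets of $S^*$ and the logarithms below are finite. These subsets are the sets $S^*\setminus\{X_i\}$, and by exchangeability each has the law of $T^*=S^*\setminus\{X_k\}$. Hence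
\[
\mathbb{E}\log w(S^*)=\frac1{k-1}\sum_{i=1}^k\mathbb{E}\log g(S^*\setminus\{X_i\})=\frac k{k-1}\,\mathbb{E}\log g(T^*).
\]
The equality case of Lemma~\ref{lem:gibbs} on $\Omega_k$, where the weights sum to $k!\,W$, together with \eqref{eq:chain} and $k!/N_k=1/\binom mk$, gives
\begin{equation}\label{eq:W}
\log\frac W{\binom mk}=-\sum_{j\le k}\delta_j+\frac k{k-1}\,\mathbb{E}\log g(T^*).
\end{equation}
Lemma~\ref{lem:gibbs} on $\Omega_{k-1}$ with the weight $g(\{x_1,\dots,x_{k-1}\})$, which sums to $(k-1)!\,G$, gives in the same way
\begin{equation}\label{eq:G}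
\log\frac G{\binom m{k-1}}\ge-\sum_{j\le k-1}\delta_j+\mathbb{E}\log g(T^*),
\end{equation}
with equality if and only if the law of $(X_1,\dots,X_{k-1})$ is proportional to that weight. Subtract $\frac k{k-1}$ times \eqref{eq:G} from \eqref{eq:W}. The terms with $g(T^*)$ cancel, and since $\frac k{k-1}-1=\frac1{k-1}$,
\begin{equation}\label{eq:deficit}
\log\frac W{\binom mk}-\frac k{k-1}\log\frac G{\binom m{k-1}}\ \le\ -\Big(\delta_k-\frac1{k-1}\sum_{j\le k-1}\delta_j\Big).
\end{equation}
The left side is the logarithm of the ratio of the two sides of \eqref{eq:weighted}.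

\emph{Step 2: $0\le\delta_1\le\dots\le\delta_k$, and $\delta_{j+1}=\delta_j$ forces $\delta_j=0$.} Given $X_1,\dots,X_{j-1}$, the entry $X_j$ takes at most $m-j+1$ values, so $e^{h_j}\le m-j+1$ by (E3); that is, $\delta_j\ge0$. Fix $1\le j\le k-1$. Exchangeability and (E4) alone give $h_{j+1}\le h_j$, which is $\delta_{j+1}\ge\delta_j-\log\frac{m-j+1}{m-j}$ and falls short. Instead apply Lemma~\ref{lem:drop} with $Z=(X_1,\dots,X_{j-1})$ (a constant if $j=1$), $X=X_j$ and $Y=X_{j+1}$. The pairs $(Z,X)$ and $(Z,Y)$ have the same law by invariance under the transposition of coordinates $j$ and $j+1$, and $X\ne Y$. Hence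
\begin{equation}\label{eq:step}
e^{h_{j+1}}\le e^{h_j}-1\le e^{h_j}-\frac{e^{h_j}}{m-j+1}=e^{h_j}\,\frac{m-j}{m-j+1},
\end{equation}
where $m-j\ge1$ because $j<k\le m$. Taking logarithms, $\log(m-j)-h_{j+1}\ge\log(m-j+1)-h_j$, which is $\delta_{j+1}\ge\delta_j$. The second inequality in \eqref{eq:step} is strict unless $e^{h_j}=m-j+1$, so $\delta_{j+1}=\delta_j$ forces $\delta_j=0$.

By Step 2 the right side of \eqref{eq:deficit} is at most $0$, which proves \eqref{eq:weighted}.

\emph{Step 3: equality.} Suppose \eqref{eq:weighted} is an equality. Then \eqref{eq:G} is an equality and $\delta_k$ is the mean of $\delta_1,\dots,\delta_{k-1}$. Each of these is at most $\delta_k$, so all $\delta_j$ are equal. As $k\ge2$ we have $\delta_2=\delta_1$, so $\delta_1=0$ by Step 2, and all $\delta_j$ vanish. By \eqref{eq:chain}, $H(X_1,\dots,X_{k-1})=\log N_{k-1}$, so $(X_1,\dots,X_{k-1})$ is uniform on $\Omega_{k-1}$ by (E3). Its law is also proportional to $g(\{x_1,\dots,x_{k-1}\})$, by equality in \eqref{eq:G}. Hence $g$ is constant.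
\end{proof}

\section{Finite exponents}\label{sec:finite}

The passage from Theorem~\ref{thm:weighted} to power means uses one property of volumes, the inequality of Lemma~\ref{lem:facets}. We isolate it.

\begin{proposition}\label{prop:general}
Let $2\le k\le m$, and let $f\ge0$ be a function on the $k$-subsets and the $(k-1)$-subsets of $[m]$ such that $f(S)^{k-1}\le\prod_{T\subset S}f(T)$ for all $S$. Then for all $p\in(0,\infty)$,
\[
\big(\operatorname{avg}_Sf(S)^p\big)^{\frac1{kp}}\le\big(\operatorname{avg}_Tf(T)^p\big)^{\frac1{(k-1)p}} .
\]
Equality holds if and only if, for some $c\ge0$, $f=c$ on all $(k-1)$-sets and $f=c^{k/(k-1)}$ on all $k$-sets.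
\end{proposition}

\begin{proof}
Let $g(T)=f(T)^p$. The hypothesis, raised to the power $p/(k-1)$, and Theorem~\ref{thm:weighted} give
\begin{equation}\label{eq:two}
\operatorname{avg}_Sf(S)^p\le\operatorname{avg}_S\prod_{T\subset S}g(T)^{\frac1{k-1}}\le\big(\operatorname{avg}_Tf(T)^p\big)^{\frac k{k-1}} .
\end{equation}
Take the power $1/(kp)$. If equality holds, both inequalities in \eqref{eq:two} are equalities. The second makes $g$ constant, so $f(T)=c$ for all $T$. The first holds term by term, so each term is an equality: $f(S)^{k-1}=c^k$ for all $S$. Conversely, for such $f$ both sides equal $c^{1/(k-1)}$.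
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $p=0$ and $p=\infty$, part (1) is contained in Proposition~\ref{prop:endpoints}. For $0<p<\infty$ it is Proposition~\ref{prop:general} with $f(S)=|v_S|$ and $f(T)=|v_T|$, whose hypothesis is Lemma~\ref{lem:facets}.

Let $0<p<\infty$ and $M_{k,p}=M_{k-1,p}$. By Proposition~\ref{prop:general} there is $c\ge0$ with $|v_T|=c$ for all $T$ and $|v_S|=c^{k/(k-1)}$ for all $S$.

If $c=0$, every $k-1$ of the vectors are linearly dependent, so they span a space of dimension at most $k-2$. This is (a), and it is impossible when the $v_i$ span $\mathbb{R}^d$, because $k-2<d$.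

If $c>0$, then for every $S$ we have $|v_S|>0$ and $|v_S|^{k-1}=c^k=\prod_{T\subset S}|v_T|$, so the vectors $v_i$, $i\in S$, are pairwise orthogonal by Lemma~\ref{lem:facets}. Orthogonality gives $|v_i|=|v_S|/|v_{S\setminus\{i\}}|=c^{1/(k-1)}$ for $i\in S$. Every pair of indices lies in some $S$, so all $m$ vectors are pairwise orthogonal of the same positive length. Then $m\le d$, and so $m=d$. This is (b).

Conversely, in case (a) all $|v_S|$ and $|v_T|$ vanish. In case (b), with common length $\ell$, we have $|v_S|=\ell^k$ and $|v_T|=\ell^{k-1}$, and both sides equal $\ell$.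
\end{proof}

The dimension entered only in the step from orthogonality to $m=d$, and the field did not enter at all. This gives a statement about matrices. For an $m\times m$ matrix $A$ and $S\subset[m]$, let $A_S$ be the principal submatrix with rows and columns in $S$.

\begin{corollary}\label{cor:psd}
Let $A$ be a positive semidefinite $m\times m$ real symmetric or complex Hermitian matrix, and let $p\in(0,\infty)$. Then $\big(\operatorname{avg}_{|S|=k}(\det A_S)^p\big)^{1/(kp)}$ is nonincreasing in $k$ for $1\le k\le m$. The terms for $k-1$ and $k$ are equal and positive if and only if $A=\lambda I$ with $\lambda>0$.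
\end{corollary}

\begin{proof}
Let $v_1,\dots,v_m$ be the columns of $A^{1/2}$. Then $A$ is their Gram matrix and $\det A_S=|v_S|^2$, so the $k$-th term is the square of $\big(\operatorname{avg}_{|S|=k}|v_S|^{2p}\big)^{1/(2kp)}$. Lemma~\ref{lem:facets} holds over both fields, so Proposition~\ref{prop:general} applies with exponent $2p$. Equality at a positive value is the case $c>0$, in which the argument above shows that the $v_i$ are pairwise orthogonal of a common length $\ell>0$, that is, $A=\ell^2I$. For $A=\lambda I$ every term equals $\lambda$.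
\end{proof}

\section{Negative exponents}\label{sec:negative}

If every $d$ of the vectors are linearly independent, all volumes $|v_S|$ and $|v_T|$ are positive, and the formula for $M_{k,p}$ makes sense for $p<0$. The exponent $p=0$ is a borderline for the following reason. Replace $v_1$ by $\varepsilon v_1$. A fraction $k/m$ of the $k$-sets contains the index $1$, so $M_{k,0}$ is multiplied by $\varepsilon^{1/m}$, the same factor for every $k$. For $p<0$ the small volumes dominate the mean, and the balance tips.

\begin{proposition}\label{prop:negative}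
For every $p<0$ and all $2\le k\le d\le m$ there are $v_1,\dots,v_m\in\mathbb{R}^d$, every $d$ of them linearly independent, with $M_{k,p}>M_{k-1,p}$.
\end{proposition}

\begin{proof}
Let $p=-q$. Start from vectors every $d$ of which are independent, for instance $(1,t_i,\dots,t_i^{d-1})$ with distinct $t_i$, and replace $v_1$ by $\varepsilon v_1$ with $0<\varepsilon<1$. This multiplies the volumes of the sets containing $1$ by $\varepsilon$ and leaves the others unchanged. Hence
\[
\operatorname{avg}_S|v_S|^{-q}=\alpha\varepsilon^{-q}+\beta,\qquad\operatorname{avg}_T|v_T|^{-q}=\alpha'\varepsilon^{-q}+\beta',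
\]
with $\alpha,\alpha'>0$ and $\beta,\beta'\ge0$ independent of $\varepsilon$; here $\alpha'>0$ because $k-1\ge1$. Therefore
\[
M_{k,p}=\varepsilon^{\frac1k}(\alpha+\beta\varepsilon^q)^{-\frac1{kq}},\qquad M_{k-1,p}=\varepsilon^{\frac1{k-1}}(\alpha'+\beta'\varepsilon^q)^{-\frac1{(k-1)q}} .
\]
Since $\frac1k<\frac1{k-1}$, the ratio $M_{k,p}/M_{k-1,p}$ tends to $\infty$ as $\varepsilon\to0$.
\end{proof}

\section{More vectors than dimensions}\label{sec:constants}

For $m>d$ and $0<p<\infty$, Theorem~\ref{thm:main} is strict unless both sides vanish, so one may ask for a better constant. Write the inequality as $\sum_S|v_S|^p\le\gamma(m)\big(\sum_T|v_T|^p\big)^{k/(k-1)}$, where $\gamma(n)=\binom nk\binom n{k-1}^{-k/(k-1)}$. The vectors $e_1,\dots,e_d,0,\dots,0$ have $\sum_S|v_S|^p=\binom dk$ and $\sum_T|v_T|^p=\binom d{k-1}$. So no constant below $\gamma(d)$ is possible, and the strict inequality for these vectors says $\gamma(d)<\gamma(m)$. In two cases $\gamma(d)$ is the truth.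

\begin{theorem}\label{thm:constants}
Let $v_1,\dots,v_m\in\mathbb{R}^d$ with $2\le d\le m$. Suppose that either {\rm($\alpha$)} $p=2$ and $2\le k\le d$, or {\rm($\beta$)} $k=2$ and $2\le p<\infty$. Then
\begin{equation}\label{eq:dconst}
\Bigg(\frac1{\binom dk}\sum_{|S|=k}|v_S|^p\Bigg)^{\frac1{kp}}\le\Bigg(\frac1{\binom d{k-1}}\sum_{|T|=k-1}|v_T|^p\Bigg)^{\frac1{(k-1)p}},
\end{equation}
and equality is attained at a positive value for every $m\ge d$.
\end{theorem}

For $p=\infty$ the binomial coefficients disappear in the limit, and the statement is Proposition~\ref{prop:endpoints}(i), with equality when the $v_i$ are taken from $\{e_1,\dots,e_d\}$ and exhaust it.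

\begin{proof}
($\alpha$) For $p=2$ the sums are spectral, and the spectrum has only $d$ entries that matter. Let $V$ be the $d\times m$ matrix with columns $v_i$, and let $\lambda_1,\dots,\lambda_d\ge0$ be the eigenvalues of $VV^{\mathsf T}$. The number $|v_S|^2$ is a principal minor of $V^{\mathsf T}V$. Expanding $\det(tI+V^{\mathsf T}V)$ in powers of $t$ shows that the sum of the principal $j\times j$ minors is $\sigma_j$ of the eigenvalues of $V^{\mathsf T}V$. The nonzero eigenvalues of $V^{\mathsf T}V$ and of $VV^{\mathsf T}$ coincide with multiplicity, being the squares of the nonzero singular values of $V$. Hence the sum of $|v_R|^2$ over the $j$-subsets $R$ of $[m]$ is $\sigma_j(\lambda_1,\dots,\lambda_d)$ for $1\le j\le d$, and \eqref{eq:dconst} is the square root of \eqref{eq:classical} for the numbers $\lambda_1,\dots,\lambda_d$. (Inequality \eqref{eq:classical} is itself the case $p=1$, $m=d=n$, $v_i=x_ie_i$ of Theorem~\ref{thm:main}.)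

($\beta$) We reduce to $p=2$ by moving the excess power into the lengths. Put $w_i=|v_i|^{p/2-1}v_i$ if $v_i\ne0$ and $w_i=0$ otherwise, so that $|w_i|^2=|v_i|^p$. Since $|v_i\wedge v_j|\le|v_i||v_j|$ and $p-2\ge0$, for nonzero $v_i,v_j$
\[
|v_i\wedge v_j|^p\le\big(|v_i||v_j|\big)^{p-2}|v_i\wedge v_j|^2=|w_i\wedge w_j|^2 ,
\]
and the outer terms both vanish if $v_i$ or $v_j$ is zero. Case ($\alpha$) with $k=2$ for the $w_i$ gives
\[
\sum_{i<j}|v_i\wedge v_j|^p\le\sum_{i<j}|w_i\wedge w_j|^2\le\binom d2\Big(\frac1d\sum_i|w_i|^2\Big)^2=\binom d2\Big(\frac1d\sum_i|v_i|^p\Big)^2,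
\]
which is \eqref{eq:dconst} for $k=2$ raised to the power $2p$.

Equality is attained even with all vectors nonzero. Partition $[m]$ into nonempty classes $I_1,\dots,I_d$, and for $i\in I_l$ let $v_i$ be a positive multiple of $e_l$, with $\sum_{i\in I_l}|v_i|^p=1$ for each $l$. For a $j$-subset $R$, the volume $|v_R|$ is $0$ if $R$ meets some class twice and is $\prod_{i\in R}|v_i|$ otherwise. Grouping the sets $R$ by the classes they meet,
\[
\sum_{|R|=j}|v_R|^p=\sum_{L\subset[d],\,|L|=j}\ \prod_{l\in L}\sum_{i\in I_l}|v_i|^p=\binom dj,\qquad1\le j\le d,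
\]
so both sides of \eqref{eq:dconst} equal $1$.
\end{proof}

\begin{remark}
The condition $p\ge2$ in ($\beta$) cannot be removed. Take $d=k=2$ and the unit vectors $(1,0)$, $(\tfrac12,\tfrac{\sqrt3}2)$, $(-\tfrac12,\tfrac{\sqrt3}2)$. Each pair spans area $\sqrt3/2$, so \eqref{eq:dconst} would say $3(\sqrt3/2)^p\le9/4$. This is an equality for $p=2$ and fails for $0<p<2$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{BM}
Silouanos Brazitikos and Finlay McIntyre,
\emph{Vector-Valued Maclaurin Inequalities},
arXiv:2102.05900 (2021).

\end{thebibliography}
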